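# Gaussian cocycles: a coboundary or an ergodic skew product

## 1. Two walks driven by the same Gaussian noise

Let $X=\mathbb R^{\mathbb Z}$, let $\mu$ be the product of standard normal laws $N(0,1)$, and let $T$ be the shift, $(Tx)_i=x_{i+1}$. Choose a function $f$ on $X$ and let a height $t\in\mathbb R$ be pushed by $f$ while $x$ is shifted:
$$T_f(x,t)=(Tx,\;t+f(x)),\qquad T_f^n(x,t)=\Big(T^nx,\;t+\sum_{i=0}^{n-1}f(T^ix)\Big)\quad(n\ge 0).$$
This map preserves the infinite measure $\mu\otimes\lambda$, where $\lambda$ is Lebesgue measure. Is it ergodic?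

Take first $f(x)=x_0-x_1$. The sum telescopes: after $n$ steps the height is $t+x_0-x_n$. The function $t+x_0$ does not change along the orbit, since $(t+x_0-x_1)+(Tx)_0=t+x_0$. It is not constant, so $T_f$ is not ergodic. What happened is that $f=g-g\circ T$ with $g(x)=x_0$.

Now take $f(x)=x_0$. After $n$ steps the height is $t+x_0+\dots+x_{n-1}$, a random walk with spread $\sqrt n$. The obstruction above is absent, at least among linear functions: if $f=g-g\circ T$ with $g\in L^2$, then $\sum_{i<n}f\circ T^i=g-g\circ T^n$ has $L^2$-norm at most $2\|g\|$ for all $n$, whereas here the norm is $\sqrt n$.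

What about $f(x)=\sum_{i=0}^ra_ix_i$? Put $A=\sum_ia_i$. Since $x_0-x_i=g_i-g_i\circ T$ with $g_i=x_0+\dots+x_{i-1}$, we get
$$f=Ax_0+(g-g\circ T),\qquad g=-\sum_ia_ig_i .$$
If $A=0$, then $f=g-g\circ T$ and $t+g(x)$ is an invariant function. If $A\ne0$, put $\Phi(x,t)=(x,t+g(x))$; then $\Phi T_f(x,t)=(Tx,t+f(x)+g(Tx))=(Tx,t+g(x)+Ax_0)=T_{Ax_0}\Phi(x,t)$, so $T_f$ is conjugate to a walk with independent Gaussian steps. Such walks turn out to be ergodic (this will be a case of Section 7). So for these $f$ there seem to be only two possibilities: $f$ is $g-g\circ T$ with $g$ linear in the coordinates, or $T_f$ is ergodic.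

The question of this lecture is whether this dichotomy holds for every ergodic transformation built linearly from Gaussian variables, and for every $f$ in its Gaussian space. It does.

## 2. Gaussian transformations, coboundaries, and the theorem

**Definition (Gaussian transformation).** An invertible measure-preserving transformation $T$ of a standard probability space $(X,\mathfrak B,\mu)$ is *Gaussian* if there is a closed $T$-invariant subspace $H$ of the real Hilbert space $L^2_0(X,\mu)$ such that every element of $H$ is a centered Gaussian random variable and $H$ generates $\mathfrak B$ (mod $\mu$). We call $H$ the invariant Gaussian space.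

In Section 1, $H$ is the closed span of the coordinates, that is, all $\sum_ih_ix_i$ with $(h_i)\in\ell^2(\mathbb Z)$. In general put $Uh=h\circ T$ for $h\in H$; this is a linear isometry of $H$ into itself. In Section 1 it is the shift on $\ell^2(\mathbb Z)$.

For a Gaussian transformation, ergodicity is equivalent to weak mixing. Recall that if $T$ is weakly mixing and $R$ is an ergodic probability-preserving transformation, then $T\times R$ is ergodic.

**Definition (coboundaries).** A measurable $f:X\to\mathbb R$ is a *$T$-coboundary* if $f=g-g\circ T$ a.e. for some measurable $g$. It is a *Gaussian coboundary* if such a $g$ can be taken in $H$.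

For $f\in H$ the two notions are equivalent; we shall not need this as an input. The skew product $T_f(x,t)=(Tx,t+f(x))$ acts on $(X\times\mathbb R,\mu\otimes\lambda)$. *Ergodic* means that bounded invariant measurable functions are a.e. constant. *Conservative* means that every wandering set $W$ (one with $W\cap S^{-n}W$ null for all $n\ge1$, $S$ being the map) is null.

The following was posed as a conjecture in Danilenko and Lemańczyk, "Ergodic cocycles of IDPFT systems and nonsingular Gaussian actions", arXiv:2006.08567 (2020): for each $f\in H$, either $f$ is a $T$-coboundary (equivalently, a Gaussian coboundary) or $T_f$ is ergodic. It is true, in the following form.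

**Theorem 1.** Let $T$ be an ergodic Gaussian transformation with invariant Gaussian space $H$, and let $f\in H$. If $f$ is not a Gaussian coboundary, then $T_f\times R$ is ergodic for every ergodic probability-preserving invertible transformation $R$ of a standard probability space $(Y,\kappa)$. In particular (take $Y$ a point), $T_f$ is ergodic.

Conversely, if $f=g-g\circ T$ with $g$ measurable, then $t+g(x)$ is $T_f$-invariant and not constant, so $T_f$ is not ergodic. Hence exactly one of the two alternatives of the conjecture holds for each $f\in H$.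

If $H=\{0\}$, then $f=0$ is a Gaussian coboundary, so from now on $H\ne\{0\}$.

## 3. The norms of the partial sums

For $h\in H$ write $h_n=\sum_{i=0}^{n-1}U^ih$, so that
$$h_{n+l}=h_n+U^nh_l\qquad(n,l\ge0). \tag{1}$$
For our $f$ put $\sigma_n=\|f_n\|$. The sum $f_n$ is a centered Gaussian variable with standard deviation $\sigma_n$. We saw that a Gaussian coboundary has bounded $\sigma_n$. The converse holds.

**Lemma 2.** Let $h\in H$ and $\sup_n\|h_n\|<\infty$. Then $h=g-Ug$ for some $g\in H$.

*Proof.* The averages $\bar g_J=\frac1J\sum_{n<J}h_n$ are bounded in $H$, so some subsequence converges weakly to some $g\in H$. Since $Uh_n+h=h_{n+1}$,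
$$U\bar g_J+h-\bar g_J=\frac1J\sum_{n<J}(h_{n+1}-h_n)=\frac{h_J}{J}\to0 .$$
As $U$ is weakly continuous, $Ug+h-g=0$. $\square$

So $f$ is not a Gaussian coboundary exactly when $\sup_n\sigma_n=\infty$. In Section 1 this forced $\sigma_n\to\infty$. In general it does not, and this is where half of the work in the proof comes from.

**Example 3 (unbounded norms that return to $0$).** Let $n_k=2^{k^2}$, $c_k=n_k^{-2}$, let $\varepsilon_1,\varepsilon_2,\dots$ be independent fair bits in $\{0,1\}$, and put
$$\theta_k=\frac1{n_k}+\sum_{i>k}\frac{\varepsilon_i}{n_i}\qquad(k\ge1).$$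
Consider the stationary Gaussian sequence $(X_n)_{n\in\mathbb Z}$ with covariance $r(n)=\sum_kc_k\,\mathbb E\cos(2\pi n\theta_k)$, the shift $T$ on its path space, $f=X_0$, and $H$ the closed span of the $X_n$. Its spectral measure is $\sum_kc_k$ times the symmetrized law of $\theta_k$. Since $n_{i+1}/n_i\ge8$, different bit sequences give different values of $\theta_k$, so these laws have no atoms. By the textbook criterion (a stationary Gaussian sequence is ergodic if and only if its spectral measure has no atoms), $T$ is ergodic. Summing the covariances,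
$$\sigma_n^2=\sum_kc_k\,\mathbb E\Big|\sum_{a<n}e^{2\pi ia\theta_k}\Big|^2=\sum_kc_k\,\mathbb E\,\frac{\sin^2(\pi n\theta_k)}{\sin^2(\pi\theta_k)} .$$
Because $\sum_{i>k}1/n_i\le\frac87\cdot\frac1{n_{k+1}}\le\frac1{7n_k}$, we have $\frac1{n_k}\le\theta_k\le\frac{8}{7n_k}\le\frac47$. The sine is concave on $[0,\frac{4\pi}7]$, and $\sin\frac{4\pi}7>\frac47$, so $\sin\pi\theta_k\ge\theta_k\ge1/n_k$; also $\sin\pi\theta_k\le\pi\theta_k\le4/n_k$.

*The norms are unbounded.* As $\theta_k\notin\mathbb Z$, $\frac1N\sum_{n<N}\sin^2(\pi n\theta_k)\to\frac12$. By Fatou's lemma,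
$$\liminf_N\frac1N\sum_{n<N}\sigma_n^2\ge\sum_kc_k\,\mathbb E\frac1{2\sin^2\pi\theta_k}\ge\sum_k\frac{c_kn_k^2}{32}=\infty .$$
So $f$ is not a Gaussian coboundary.

*Along $n_j$ the norms tend to $0$.* If $k\le j$, then $n_j\theta_k$ differs from an integer by $n_j\sum_{i>j}\varepsilon_i/n_i\le\frac87n_j/n_{j+1}$, so $|\sin\pi n_j\theta_k|\le4n_j/n_{j+1}$ and the $k$th term is at most $c_k\cdot16(n_j/n_{j+1})^2n_k^2=16(n_j/n_{j+1})^2$. If $k>j$, the quotient of sines is at most $n_j$ in modulus, and the terms sum to at most $\sum_{k>j}(n_j/n_k)^2\le2(n_j/n_{j+1})^2$. As $n_j/n_{j+1}=2^{-(2j+1)}$, we get $\sigma_{n_j}^2\le(16j+2)4^{-(2j+1)}\to0$.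

We shall therefore treat two cases separately: **Case A**, $\sigma_n\to\infty$, and **Case B**, $\liminf_n\sigma_n<\infty$. They need different ideas.

## 4. Coordinates, translations, conservativity

Fix $f\in H$, not a Gaussian coboundary, and fix $R$ on $(Y,\kappa)$. We may assume that $Y$ is a compact metric space with a Borel probability $\kappa$. Put
$$S(x,y,t)=(Tx,Ry,t+f(x)),\qquad m=\mu\otimes\kappa\otimes\lambda .$$
Up to the order of coordinates $S$ is $T_f\times R$; it is invertible, preserves $m$, and $S^n(x,y,t)=(T^nx,R^ny,t+f_n(x))$ for $n\ge0$. A reader who wants only the conjecture may delete $y$ everywhere.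

**Step 4.1: coordinates on $X$.** The purpose is to be able to add and rotate points of $X$. Let $(\xi_i)$ be an orthonormal basis of the separable space $H$. These variables are jointly Gaussian and orthonormal, hence i.i.d. $N(0,1)$. The basis is infinite: otherwise $U$ would be given by an orthogonal matrix and $\sum_i\xi_i^2$ would be a nonconstant $T$-invariant function. Since $H$ generates $\mathfrak B$, the map $x\mapsto(\xi_i(x))_i$ identifies $(X,\mu)$ mod $0$ with $\mathbb R^{\mathbb N}$ carrying the standard Gaussian product measure. Write $x=(x_i)$. For $h=\sum h_i\xi_i\in H$ the series $h(x)=\sum_ih_ix_i$ converges a.s. and in $L^2$, and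
$$(T^nx)_i=(U^n\xi_i)(x)\quad\text{a.e.}\qquad(n\ge0). \tag{2}$$

**Step 4.2: translations.** We need to know which shifts of Gaussian vectors preserve null sets.

**Lemma 4 (Cameron–Martin).** Let $Z=(Z_i)$ be a countable family of jointly Gaussian centered variables and $W$ an element of the closed linear span of the $Z_i$ in $L^2$. Then the law of $(Z_i+\mathbb E[WZ_i])_i$ has density $e^{W-\mathbb EW^2/2}$ (written as a function of $Z$) with respect to the law of $Z$. In particular the two laws are equivalent.

*Proof.* Let $V=\sum c_jZ_j$ be a finite real combination. As $(V,W)$ is a centered Gaussian pair, $\mathbb E e^{\mathrm iV+W}=\exp\big(\tfrac12(-\mathbb EV^2+2\mathrm i\,\mathbb E[VW]+\mathbb EW^2)\big)$. Hence $\mathbb E[e^{\mathrm iV}e^{W-\mathbb EW^2/2}]=e^{\mathrm i\,\mathbb E[VW]}\,\mathbb Ee^{\mathrm iV}$, which is the characteristic function of $\sum c_j(Z_j+\mathbb E[WZ_j])$. So the two laws have the same finite-dimensional marginals. The density is positive. $\square$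

For $k\in H$ let $x+k:=(x_i+\langle\xi_i,k\rangle)_i$. Lemma 4 with $Z=x$, $W=k(x)$ shows that $x\mapsto x+k$ is nonsingular and that the image of $\mu$ has density $e^{k(x)-\|k\|^2/2}$. The $L^2(\mu)$-norm of this density is $\big(\mathbb Ee^{2k(x)-\|k\|^2}\big)^{1/2}=e^{\|k\|^2/2}$. From the series, $h(x+k)=h(x)+\langle h,k\rangle$ a.e.

**Step 4.3: conservativity.** Case A will need orbits to come back. That $T_f$ is conservative for every $f\in H$ is part of the setting of the problem; here is a proof, so that nothing is left out.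

**Lemma 5.** $T_f$ and $S$ are conservative. Consequently, for every measurable $A$, a.e. $z\in A$ satisfies $S^nz\in A$ for infinitely many $n\ge1$.

*Proof for $T_f$.* Let $A\subset X$ be measurable, $\epsilon>0$, and let $W$ be the set of $x\in A$ such that $|f_n(x)|>\epsilon$ for every $n\ge1$ with $T^nx\in A$. We claim $\mu(W)=0$. If $i<j$ and $T^ix,T^jx\in W$, then $|f_j(x)-f_i(x)|=|f_{j-i}(T^ix)|>\epsilon$. So the values $f_j(x)$ at the visits $j<n$ of $x$ to $W$ are $\epsilon$-separated points of the interval $[-a_n,a_n]$, $a_n=\max_{j<n}|f_j(x)|$, and there are at most $2a_n/\epsilon+1$ visits. By the ergodic theorem $f_n(x)/n\to0$ for a.e. $x$, because $f$ has mean $0$; so $a_n/n\to0$. Also by the ergodic theorem the number of visits is asymptotic to $n\mu(W)$ if $\mu(W)>0$. Hence $\mu(W)=0$.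

Suppose $E$ is a wandering set of $T_f$ of positive measure. We may assume $E\subset X\times[-j,j]$ for some $j$. Let $E_x$ be the section over $x$. The map $x\mapsto1_{E_x}\in L^1(\mathbb R)$ is not a.e. $0$, so there is $g\ne0$ in the support of its distribution. Put $\eta=\|g\|_1/8$ and $A=\{x:\|1_{E_x}-g\|_1<\eta\}$, so $\mu(A)>0$; choose $\epsilon>0$ with $\|g(\cdot+u)-g\|_1<\eta$ for $|u|\le\epsilon$. By the claim there is $n\ge1$ such that the set of $x\in A$ with $T^nx\in A$ and $|f_n(x)|\le\epsilon$ has positive measure. For such $x$, $\|1_{E_x}-1_{E_{T^nx}}(\cdot+f_n(x))\|_1<3\eta$, while $\|1_{E_x}\|_1>7\eta$. So $\{t\in E_x:t+f_n(x)\in E_{T^nx}\}$ has positive measure. Integrating over $x$, $E\cap T_f^{-n}E$ is not null, a contradiction.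

*Proof for $S$.* Let $p>0$ be integrable on $X\times\mathbb R$. Since $T_f$ is conservative, a.e. point of $\{p>1/j\}$ returns to this set infinitely often, for every $j$; so $\sum_{n\ge0}p\circ T_f^n=\infty$ a.e. Put $\hat p(x,y,t)=p(x,t)$, an $m$-integrable function. Then $\sum_{n\ge0}\hat p\circ S^n=\infty$ a.e. If $W$ is wandering for $S$, then the sets $S^nW$ are disjoint mod $0$ and
$$\int_W\sum_{n\ge0}\hat p\circ S^n\,dm=\sum_{n\ge0}\int_{S^nW}\hat p\,dm\le\int\hat p\,dm<\infty ,$$
so $m(W)=0$.

*Infinitely many returns.* The set $W$ of points of $A$ that never return to $A$ is wandering, hence null. A point of $A$ with finitely many visits to $A$ lies in $S^{-n}W$ for some $n\ge0$ (its last visit), and these sets are null. $\square$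

## 5. Reduction to functions that are Lipschitz in the height

We must show that bounded $S$-invariant functions are constant. It suffices to show that each is a.e. independent of $t$: it is then a $T\times R$-invariant function of $(x,y)$, and $T\times R$ is ergodic because $T$ is weakly mixing and $R$ is ergodic.

**Step 5.1: smoothing.** The purpose is to have an invariance relation that holds for all $t$ at once. Let $F$ be Borel, $|F|\le1$, $F\circ S=F$ a.e. For a smooth compactly supported probability density $k$ on $\mathbb R$ put $F_k(x,y,t)=\int F(x,y,t+s)k(s)\,ds=\int F(x,y,u)k(u-t)\,du$. This is Borel, $|F_k|\le1$, and it is Lipschitz in $t$ with constant $\int|k'|$. For a.e. $(x,y)$ the invariance of $F$ holds for a.e. $t$, hence after integration $F_k(Tx,Ry,t+f(x))=F_k(x,y,t)$ for *all* $t$. Since $T\times R$ is measure-preserving, we may iterate outside a null set. If $k\to\delta_0$, then $F_k(x,y,\cdot)\to F(x,y,\cdot)$ in $L^1_{\rm loc}(\mathbb R)$ for every $(x,y)$; so if all $F_k$ are a.e. independent of $t$, so is $F$.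

From now on, therefore, $F$ is Borel and for some $L$ and some null set $N_0\subset X\times Y$
$$|F|\le1,\qquad|F(x,y,t)-F(x,y,t')|\le L|t-t'|\quad\text{for all }x,y,t,t', \tag{3}$$
$$F(T^nx,R^ny,t+f_n(x))=F(x,y,t)\quad\text{for all }(x,y)\notin N_0,\ t\in\mathbb R,\ n\ge0. \tag{4}$$
The goal is: *$F(x,y,\cdot)$ is constant for a.e. $(x,y)$.*

## 6. Case A: translating by $f_n/\sigma_n^2$, and why one rotates instead

Assume $\sigma_n\to\infty$, and forget $y$ for a moment. To compare $F$ at two heights, move $x$ slightly so that the sum $f_n$ changes by $1$. For $k\in H$ we have $f_n(x+k)=f_n(x)+\langle f_n,k\rangle$, and by (2) $T^n(x+k)=T^nx+U^{*n}k$, where $U^*$ is the adjoint. Take $k_n=f_n/\sigma_n^2$. Then $\|k_n\|=1/\sigma_n\to0$ and $f_n(x+k_n)=f_n(x)+1$. With $x^*=T^nx$, $t^*=t+f_n(x)$, relation (4) at $x$ and at $x+k_n$ says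
$$F(x^*,t^*)=F(x,t),\qquad F(x^*+U^{*n}k_n,\;t^*+1)=F(x+k_n,t).$$
Both translations are by small vectors of $H$. If we could drop them, we would read off $F(x^*,t^*+1)=F(x^*,t^*)$, and the same for any number in place of $1$.

This is where the approach stops. As $k\to0$ in $H$, $F(x+k,\cdot)$ is close to $F(x,\cdot)$ (uniformly on a bounded interval of heights), but only outside a set of $x$ of small measure, and this set depends on $k$, hence on $n$. We need $(x,t)$ and $(x^*,t^*)$ both to lie in a bounded region, so $n$ must be a return time of the point. But for a fixed $n$ few points return: the set $\{|t|\le1,\ |t+f_n(x)|\le1\}$ has measure at most $2\mu(|f_n|\le2)\le4/\sigma_n\to0$. Nothing so far prevents the $n$th exceptional set from containing all the points that return at time $n$. One needs closeness at almost every point *for all large $n$ simultaneously*, that is, a maximal inequality.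

The way out is to replace the one translated point by a random nearby point, because the averaging operators that appear then do satisfy a maximal inequality.

**Step 6.1: rotations.** Let $c_\varphi(x,\tilde x)=x\cos\varphi+\tilde x\sin\varphi$, where $\tilde x$ is an independent copy of $x$. This maps $\mu\otimes\mu$ to $\mu$. For $h\in H$, by convergence of the series,
$$h(c_\varphi(x,\tilde x))=\cos\varphi\,h(x)+\sin\varphi\,h(\tilde x)\quad\text{a.e.}, \tag{5}$$
and applying this to $U^n\xi_i$, with (2),
$$T^nc_\varphi(x,\tilde x)=c_\varphi(T^nx,T^n\tilde x)\quad\text{a.e., for every }n\ge0. \tag{6}$$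
If $\sin\varphi=1/\sigma_n$, the sum $f_n$ at the rotated point contains $\sin\varphi\,f_n(\tilde x)$, a variable with law $N(0,1)$: a visible random change of height for a small angle.

**Step 6.2: the maximal inequality.** For a bounded Borel $g$ on $X$ and $0<\varphi<\pi/2$ put $P_\varphi g(x)=\int g(c_\varphi(x,\tilde x))\,d\mu(\tilde x)$.

**Lemma 6.** For every countable $\Phi\subset(0,\pi/2)$ and bounded Borel $g$,
$$\Big\|\sup_{\varphi\in\Phi}|P_\varphi g|\Big\|_{L^2(\mu)}\le2\|g\|_{L^2(\mu)} .\tag{7}$$

*Proof.* By monotone convergence let $\Phi=\{\varphi_1<\dots<\varphi_r\}$ be finite. The plan is to realize $P_{\varphi_k}g$ as a projection of a martingale, which requires taking a square root of each $P_{\varphi_k}$. First, if $\cos\varphi=\cos^2\psi$, then $P_\psi P_\psi=P_\varphi$. Indeed $c_\psi(c_\psi(x,a),b)=\cos^2\psi\,x+(\cos\psi\sin\psi\,a+\sin\psi\,b)$, and for independent $a,b\sim\mu$ the bracket is a standard Gaussian vector times the square root of $\cos^2\psi\sin^2\psi+\sin^2\psi=1-\cos^4\psi=\sin^2\varphi$.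

Define $\psi_k\in(0,\pi/2)$ by $\cos^2\psi_k=\cos\varphi_k$; then $\psi_1<\dots<\psi_r$. Let $\psi_0=0$, $\alpha_k=\cos\psi_k/\cos\psi_{k-1}\in(0,1)$, let $X_0\sim\mu$ and
$$X_k=\alpha_kX_{k-1}+\sqrt{1-\alpha_k^2}\,Z_k ,$$
with $Z_k\sim\mu$ independent of each other and of $X_0$. This is a Markov chain, each $X_k\sim\mu$, and $(X_0,X_k)$ is a centered Gaussian pair with $\mathbb E X_0^iX_k^j=\delta_{ij}\,\alpha_1\cdots\alpha_k=\delta_{ij}\cos\psi_k$. So both $(X_0,X_k)$ and $(X_k,X_0)$ have the law of $(x,c_{\psi_k}(x,\tilde x))$. By the Markov property and this symmetry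
$$M_k:=\mathbb E[g(X_0)\mid X_k,X_{k+1},\dots,X_r]=\mathbb E[g(X_0)\mid X_k]=P_{\psi_k}g(X_k),$$
and $\mathbb E[M_k\mid X_0]=P_{\psi_k}P_{\psi_k}g(X_0)=P_{\varphi_k}g(X_0)$. Hence $\max_k|P_{\varphi_k}g(X_0)|\le\mathbb E[\max_k|M_k|\mid X_0]$. The sequence $M_r,M_{r-1},\dots,M_1$ is a martingale, since the conditioning $\sigma$-algebras increase in this order. Doob's $L^2$ inequality gives $\|\max_k|M_k|\|_2\le2\|M_1\|_2\le2\|g\|_2$, and conditional expectation does not increase the norm. $\square$

## 7. Case A: heights become indistinguishable at return times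

**Proposition 7.** If $\sigma_n\to\infty$, then $F(x,y,\cdot)$ is constant for a.e. $(x,y)$.

When $\sigma_n>1$ let $\varphi_n\in(0,\pi/2)$ with $\sin\varphi_n=1/\sigma_n$; then $\varphi_n\to0$. Let $\gamma=N(0,1)$. Fix $\varepsilon\in(0,1/10)$ and $b\ge4$ with $\gamma(|\eta|>b-2)\le\varepsilon$. Let $\mathcal C=C([-b,b])$ with the supremum norm.

**Step 7.1: a good set on which rotations change $F$ little, for all small $\varphi_n$ at once.** The map $(x,y)\mapsto F(x,y,\cdot)\in\mathcal C$ is Borel, because the Borel $\sigma$-algebra of the separable space $\mathcal C$ is generated by evaluations. It is bounded, so it belongs to $L^2(\mu\otimes\kappa;\mathcal C)$. Finite sums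
$$F'(x,y)=\sum_l\phi_l(x_1,\dots,x_p)\,\psi_l(y)\,c_l$$
with $\phi_l$ bounded Lipschitz, $\psi_l$ bounded Borel and $c_l\in\mathcal C$ are dense in this space: simple functions built on sets (cylinder)$\times$(Borel set of $Y$) are dense, and the indicator of a finite-dimensional set is an $L^2$-limit of bounded Lipschitz functions. Choose $F'$ so that
$$D(x,y)=\|F(x,y,\cdot)-F'(x,y)\|_{\mathcal C}\quad\text{satisfies}\quad\int D^2\,d(\mu\otimes\kappa)\le\delta:=\varepsilon^5/8 .$$
$D$ is bounded and Borel. Let $D^*(x,y)=\sup_{n:\,\sigma_n>1}P_{\varphi_n}D(\cdot,y)(x)$. By (7) for each $y$, $\int(D^*)^2\,d(\mu\otimes\kappa)\le4\delta$. Let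
$$G=\{(x,y):\ D\le\varepsilon,\ D^*\le\varepsilon^2,\ |x_i|\le K\ (i\le p)\}.$$
The first two conditions fail on a set of measure at most $\delta/\varepsilon^2+4\delta/\varepsilon^4=\varepsilon^3/8+\varepsilon/2\le\varepsilon$, so for $K$ large $(\mu\otimes\kappa)(G^c)\le2\varepsilon$.

Let $C'=\sum_l\mathrm{Lip}(\phi_l)\|\psi_l\|_\infty\|c_l\|$, with Lipschitz constants for the $\ell^1$-norm. The coordinates of $c_\varphi(x,\tilde x)$ and $x$ differ by $-(1-\cos\varphi)x_i+\sin\varphi\,\tilde x_i$, so for $(x,y)\in G$
$$\|F'(c_\varphi(x,\tilde x),y)-F'(x,y)\|_{\mathcal C}\le C'\sum_{i\le p}\big((1-\cos\varphi)K+\sin\varphi\,|\tilde x_i|\big).$$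
The right side decreases to $0$ as $\varphi\downarrow0$. Hence we can choose $\varphi_0\in(0,\pi/2)$ such that $2(1-\cos\varphi_0)\le1$, $2L(1-\cos\varphi_0)\le\varepsilon$, and for all $\varphi\le\varphi_0$, $(x,y)\in G$, the left side exceeds $\varepsilon$ with $\mu(d\tilde x)$-probability at most $\varepsilon$. Moreover, for $(x,y)\in G$ and $\sigma_n>1$, Markov's inequality gives
$$\mu\{\tilde x:D(c_{\varphi_n}(x,\tilde x),y)>\varepsilon\}\le\frac{P_{\varphi_n}D(\cdot,y)(x)}{\varepsilon}\le\frac{D^*(x,y)}\varepsilon\le\varepsilon .$$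
By the triangle inequality (through $F'$ at both points, with $D(x,y)\le\varepsilon$): *for every $(x,y)\in G$ and every $n$ with $\sigma_n>1$, $\varphi_n\le\varphi_0$, with $\mu(d\tilde x)$-probability at least $1-2\varepsilon$*
$$\sup_{|s|\le b}|F(c_{\varphi_n}(x,\tilde x),y,s)-F(x,y,s)|\le3\varepsilon. \tag{8}$$
The set $G$ does not depend on $n$. This is what the translation argument lacked.

**Step 7.2: at a return to $G\times[-1,1]$, most heights look alike.** Let
$$\mathcal X_\varepsilon=\big\{(x,y,t):|t|\le1,\ \gamma\{\eta:|F(x,y,t+\eta)-F(x,y,t)|\le7\varepsilon\}\ge1-5\varepsilon\big\},$$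
a Borel set. We claim: for a.e. $(x,y)\in G$ the following holds for all $t\in[-1,1]$ and all $n$ with $\sigma_n>1$, $\varphi_n\le\varphi_0$. *If $(x^*,y^*):=(T^nx,R^ny)\in G$ and $t^*:=t+f_n(x)\in[-1,1]$, then $(x^*,y^*,t^*)\in\mathcal X_\varepsilon$.*

First, $|f_n(x)|=|t^*-t|\le2$. After discarding a null set of $(x,y)$ (there are countably many $n$) we have $(x,y)\notin N_0$ and, for a.e. $\tilde x$, with $x'=c_{\varphi_n}(x,\tilde x)$: $(x',y)\notin N_0$ (because $c_{\varphi_n}$ maps $\mu\otimes\mu$ to $\mu$), $T^nx'=c_{\varphi_n}(x^*,T^n\tilde x)$ by (6), and by (5)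
$$t+f_n(x')=t+\cos\varphi_n f_n(x)+\sin\varphi_nf_n(\tilde x)=t^*-(1-\cos\varphi_n)f_n(x)+\eta=:s,\qquad\eta:=\sin\varphi_n\,f_n(\tilde x).$$
Here $\eta\sim N(0,\sin^2\varphi_n\,\sigma_n^2)=N(0,1)$. By (4),
$$F(x',y,t)=F(T^nx',y^*,s),\qquad F(x,y,t)=F(x^*,y^*,t^*).$$
Now we collect three estimates.

- By (8) at $(x,y)$, since $|t|\le1\le b$: $|F(x',y,t)-F(x,y,t)|\le3\varepsilon$ with probability at least $1-2\varepsilon$.
- $T^n\tilde x$ has law $\mu$ and $(x^*,y^*)\in G$, so (8) at $(x^*,y^*)$ gives $\sup_{|u|\le b}|F(T^nx',y^*,u)-F(x^*,y^*,u)|\le3\varepsilon$ with probability at least $1-2\varepsilon$.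
- With probability at least $1-\varepsilon$, $|\eta|\le b-2$. Then $|s|\le1+2(1-\cos\varphi_n)+(b-2)\le b$, and by (3) $|F(x^*,y^*,s)-F(x^*,y^*,t^*+\eta)|\le2L(1-\cos\varphi_n)\le\varepsilon$.

With probability at least $1-5\varepsilon$ all three hold, and then in the chain
$$F(x^*,y^*,t^*+\eta),\ F(x^*,y^*,s),\ F(T^nx',y^*,s)=F(x',y,t),\ F(x,y,t)=F(x^*,y^*,t^*)$$
neighbors differ by at most $\varepsilon$, $3\varepsilon$, $3\varepsilon$. So $|F(x^*,y^*,t^*+\eta)-F(x^*,y^*,t^*)|\le7\varepsilon$ with probability at least $1-5\varepsilon$, which is the claim. The discarded null set did not depend on $t$.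

**Step 7.3: conservativity turns this into a statement about almost every point.** Suppose $\mathcal A_0=(G\times[-1,1])\setminus\mathcal X_\varepsilon$ had positive measure. By Lemma 5 a.e. $z\in\mathcal A_0$ satisfies $S^nz\in\mathcal A_0$ for infinitely many $n$. Since $\sigma_n\to\infty$ and $\varphi_n\to0$, some such $n$ has $\sigma_n>1$, $\varphi_n\le\varphi_0$, and Step 7.2 gives $S^nz\in\mathcal X_\varepsilon$, a contradiction. So $G\times[-1,1]\subset\mathcal X_\varepsilon$ mod $0$ and
$$m\big((X\times Y\times[-1,1])\setminus\mathcal X_\varepsilon\big)\le2(\mu\otimes\kappa)(G^c)\le4\varepsilon .$$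

**Step 7.4: let $\varepsilon\to0$.** The set $\mathcal X_\varepsilon$ depends only on $F$ and $\varepsilon$, not on $b,F',K,\varphi_0$. Take $\varepsilon=2^{-j}$, $j\ge4$. By Borel–Cantelli, a.e. $(x,y,t)\in X\times Y\times[-1,1]$ lies in $\mathcal X_{2^{-j}}$ for all large $j$. At such a point, for any $\rho>0$ and all large $j$ (so that $7\cdot2^{-j}\le\rho$), $\gamma\{\eta:|F(x,y,t+\eta)-F(x,y,t)|>\rho\}\le5\cdot2^{-j}$; hence this is $0$. So $F(x,y,t+\eta)=F(x,y,t)$ for $\gamma$-a.e. $\eta$, and by continuity $F(x,y,\cdot)$ is constant. By Fubini such a $t$ exists for a.e. $(x,y)$. This proves Proposition 7. $\square$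

For instance, $f=x_0$ on the Gaussian shift of Section 1 has $\sigma_n=\sqrt n$, so $T_f$ is ergodic, as announced.

## 8. Case B: passing to the limit in the invariance relation

Now assume $\liminf_n\sigma_n<\infty$. Rotations no longer help: a rotation by $\varphi$ changes $f_n$ by noise of standard deviation $\sigma_n\sin\varphi$, so along times with $\sigma_n$ bounded a change of order one needs an angle bounded away from $0$, and $c_\varphi(x,\tilde x)$ is then not close to $x$. One could restrict to times with $\sigma_n$ large, but conservativity does not say that orbits return at those times.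

On the other hand, if $\sigma_{n_k}$ is bounded, then $F(x,y,t)=F(T^{n_k}x,R^{n_k}y,t+f_{n_k}(x))$ is an identity between functions of random vectors that stay bounded in probability. We can pass to a limit in law $(x,x',S_\infty)$ of $(x,T^{n_k}x,f_{n_k}(x))$. In the limit, $x'$ need not be a function of $x$: given $x$, the pair $(x',S_\infty)$ may contain fresh Gaussian noise, while $F(x',y',t+S_\infty)$ does not see that noise because it equals $F(x,y,t)$. By Cameron–Martin, noise may be shifted deterministically. So every shift direction of the noise gives a translation leaving $F$ invariant. We then ask whether these translations include the pure height shift $(0,1)$.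

Test this on $f=x_0-x_1$ in Section 1 (basis indexed by $\mathbb Z$, $U\xi_i=\xi_{i+1}$), where the answer must be no. Here $f_n=\xi_0-\xi_n$ and $U^n\to0$ weakly, so in the limit $x'$ is independent of $x$, and $S_\infty=x_0-x'_0$. The noise is $x'$ together with the part $-x'_0$ of $S_\infty$. Shifting $x'$ by $p\in H$ shifts $S_\infty$ by $-\langle p,\xi_0\rangle$. So we obtain the translations $(p,-\langle p,\xi_0\rangle)$, $p\in H$; they do preserve $t+x_0$. The orthogonal complement of these vectors in $H\times\mathbb R$ is spanned by $(\xi_0,1)$, and $g=\xi_0$ is the function with $f=g-Ug$. This is a guide for the general proof: if $(0,1)$ is missing, a vector $(h_0,1)$ orthogonal to all the translations should lead to a transfer function.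

The simplest candidates for $n_k$ may give nothing. In Example 3, $\|U^{n_j}f-f\|^2=\sum_kc_k\mathbb E|e^{2\pi\mathrm in_j\theta_k}-1|^2\to0$ by dominated convergence, and $U^{n_j}$ commutes with $U$, so $U^{n_j}\to I$ strongly, while $f_{n_j}\to0$. The limit along $(n_j)$ is $x'=x$, $S_\infty=0$, with no noise. So all sequences of times along which $\sigma_n$ is bounded must be used together.

## 9. Translations that leave $F$ invariant

Let $w$ be the standard normal density on $\mathbb R$, and
$$\mathcal N=\{(k,s)\in H\times\mathbb R:\ F(x+k,y,t+s)=F(x,y,t)\ \text{for $m$-a.e. }(x,y,t)\}.$$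

**Lemma 8.** $\mathcal N$ is a closed subgroup of $H\times\mathbb R$.

*Proof.* It is a subgroup because translations are nonsingular: in the relation for $(k,s)$ we may substitute $(x+k',t+s')$, respectively $(x-k,t-s)$, for $(x,t)$. For closedness let $\mathcal N\ni(k_j,s_j)\to(k,s)$. By (3), $|F(x+k_j,y,t+s_j)-F(x+k_j,y,t+s)|\le L|s_j-s|$. Put $F_s(x,y,t)=F(x,y,t+s)$ and let $P=\mu\otimes\kappa\otimes w\lambda$. Approximate $F_s$ in $L^2(P)$ by a bounded continuous function $\Gamma$ of $t$, $y$ and finitely many $x_i$. By Step 4.2 and Cauchy–Schwarz,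
$$\|F_s(\cdot+k_j,\cdot,\cdot)-\Gamma(\cdot+k_j,\cdot,\cdot)\|_{L^1(P)}\le e^{\|k_j\|^2/2}\|F_s-\Gamma\|_{L^2(P)},$$
and likewise for $k$. Also $\Gamma(x+k_j,y,t)\to\Gamma(x+k,y,t)$ pointwise and boundedly. Since $\|k_j\|$ is bounded and $\|F_s-\Gamma\|_{L^2(P)}$ is arbitrarily small, $F_s(x+k_j,y,t)\to F_s(x+k,y,t)$ in $L^1(P)$. Hence $F(x,y,t)=F(x+k_j,y,t+s_j)\to F(x+k,y,t+s)$ in $L^1(P)$, so $(k,s)\in\mathcal N$. $\square$

**Step 9.1: limit couplings.** Call a sequence $n_k\uparrow\infty$ *bounded* if $\sup_k\sigma_{n_k}<\infty$; in Case B such sequences exist. Given one, pass to a subsequence, by a diagonal argument and compactness, such that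

- $U^{n_k}\to M$ in the weak operator topology,
- $f_{n_k}\to f_\infty$ weakly and $\sigma_{n_k}^2\to v$,
- $\langle U^{n_k}h,f_{n_k}\rangle\to\ell(h)$ for all $h\in H$,
- the laws of $(y,R^{n_k}y)$, $y\sim\kappa$, converge weakly on the compact space $Y\times Y$ to the law of a pair $(y,y')$; both marginals are $\kappa$.

(For the third item note that the functionals are bounded by $\|h\|\sup_k\sigma_{n_k}$, so it is enough to have convergence on a countable dense set.) We call such a subsequence *convergent*. The vectors $(x,T^{n_k}x,f_{n_k}(x))$ in $\mathbb R^{\mathbb N}\times\mathbb R^{\mathbb N}\times\mathbb R$ are centered Gaussian; their covariances are $\delta_{ij}$, $\langle\xi_i,U^{n_k}\xi_j\rangle$, $\langle\xi_i,f_{n_k}\rangle$, $\langle U^{n_k}\xi_j,f_{n_k}\rangle$, $\sigma_{n_k}^2$, and all converge. So they converge in law, for the product topology, to a centered Gaussian vector $(x,x',S_\infty)$ with $x,x'\sim\mu$ and, for $e,h\in H$,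
$$\mathbb E[e(x)h(x')]=\langle e,Mh\rangle,\quad\mathbb E[e(x)S_\infty]=\langle e,f_\infty\rangle,\quad\mathbb E[h(x')S_\infty]=\ell(h),\quad\mathbb ES_\infty^2=v. \tag{9}$$
Let $t$ have density $w$, and let $(x,x',S_\infty)$, $(y,y')$, $t$ be independent. For independent $x\sim\mu$, $y\sim\kappa$ and $t$, the vector $(x,T^{n_k}x,f_{n_k}(x),y,R^{n_k}y,t)$ then converges in law to $(x,x',S_\infty,y,y',t)$.

**Lemma 9 (the invariance relation survives).** $F(x,y,t)=F(x',y',t+S_\infty)$ a.s., and the law of $(x',y',t+S_\infty)$ is equivalent to $m$.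

*Proof.* The difficulty is that $F$ is not continuous in $x,y$. It is overcome by a uniform bound on the laws. The law $\nu_k$ of $(T^{n_k}x,R^{n_k}y,t+f_{n_k}(x))$ is the image of $w(t)\,dm$ under the invertible $m$-preserving map $S^{n_k}$, so $\nu_k\le\|w\|_\infty m\le m$. Let $\nu$ be the law of $(x',y',t+S_\infty)$, the weak limit of the $\nu_k$. For open $O$, $\nu(O)\le\liminf_k\nu_k(O)\le m(O)$. Now $m$ is outer regular: a Borel set is the union of its parts over $t\in[j,j+1)$, and each part is covered up to a small error by an open subset of $X\times Y\times(j-1,j+1)$, where $m$ is finite. Hence $\nu\le m$. Conversely, $(x',y')$ has law $\mu\otimes\kappa$, and given $(x',y')$ the variable $t+S_\infty$ has density $u\mapsto\mathbb E[w(u-S_\infty)\mid x',y']>0$. So $\nu$ and $m$ are equivalent.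

Given $\delta>0$ choose $B$ such that $\mathbb P(|t|>B)$, $\sup_k\mathbb P(|t+f_{n_k}(x)|>B)$ and $\mathbb P(|t+S_\infty|>B)$ are at most $\delta$; this is possible since $\sigma_{n_k}$ is bounded. Choose a continuous $\Gamma$ on $\mathbb R^{\mathbb N}\times Y\times\mathbb R$ with $|\Gamma|\le1$ and $\int_{|t|\le B}|F-\Gamma|\,dm\le\delta$. If a random point of $X\times Y\times\mathbb R$ has law $\le m$ and its last coordinate exceeds $B$ in modulus with probability at most $\delta$, then $\mathbb E|F-\Gamma|\le\delta+2\delta=3\delta$ at this point. This applies to $(x,y,t)$, to $(T^{n_k}x,R^{n_k}y,t+f_{n_k}(x))$ and to $(x',y',t+S_\infty)$. By (4) the values of $F$ at the first two points agree a.s., so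
$$\mathbb E|\Gamma(x,y,t)-\Gamma(T^{n_k}x,R^{n_k}y,t+f_{n_k}(x))|\le6\delta .$$
Here $\Gamma$ is continuous and bounded, so in the limit $\mathbb E|\Gamma(x,y,t)-\Gamma(x',y',t+S_\infty)|\le6\delta$. Hence $\mathbb E|F(x,y,t)-F(x',y',t+S_\infty)|\le12\delta$. Let $\delta\to0$. $\square$

**Step 9.2: separating the noise.** We split $(x',S_\infty)$ into a part determined by $x$ and an independent part. Put
$$\zeta_i=x'_i-(M\xi_i)(x),\qquad\zeta_0=S_\infty-f_\infty(x),\qquad h(\zeta)=h(x')-(Mh)(x)=\sum_ih_i\zeta_i\quad(h\in H),$$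
with convergence in $L^2$. (The index $0$ is reserved for the height; the coordinates are $i\ge1$.) By (9) these variables are uncorrelated with all $e(x)$, $e\in H$. By joint Gaussianity $(\zeta,\zeta_0)$ is independent of $x$, hence of $(x,y,y',t)$. Its covariance form on $H\times\mathbb R$ is
$$q(h,a):=\mathbb E\big(h(\zeta)+a\zeta_0\big)^2=\lim_k\|U^{n_k}h+af_{n_k}\|^2-\|Mh+af_\infty\|^2, \tag{10}$$
because $\mathbb E(h(x')+aS_\infty)^2=\|h\|^2+2a\ell(h)+a^2v=\lim_k\|U^{n_k}h+af_{n_k}\|^2$. Let $q(\cdot,\cdot)$ be the polarized bilinear form. It is bounded, so by Riesz for each $(h_0,a_0)\in H\times\mathbb R$ there is a unique $(k,s)\in H\times\mathbb R$ with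
$$\langle h,k\rangle+as=q\big((h_0,a_0),(h,a)\big)\quad\text{for all }(h,a)\in H\times\mathbb R. \tag{11}$$

In the test example of Section 8, $M=0$, $f_\infty=\xi_0$, $v=2$, $\ell(h)=-\langle h,\xi_0\rangle$, so $q(h,a)=\|h\|^2-2a\langle h,\xi_0\rangle+2a^2-a^2=\|h-a\xi_0\|^2$. Then (11) gives $k=p$, $s=-\langle p,\xi_0\rangle$ with $p=h_0-a_0\xi_0$, in agreement with what we saw.

**Lemma 10.** Every $(k,s)$ arising from (11) belongs to $\mathcal N$.

*Proof.* Let $W=h_0(\zeta)+a_0\zeta_0$. By (11), $\langle\xi_i,k\rangle=\mathbb E[W\zeta_i]$ and $s=\mathbb E[W\zeta_0]$. By Lemma 4 the law of $(\zeta+k,\zeta_0+s)$, where $(\zeta+k)_i=\zeta_i+\langle\xi_i,k\rangle$, is equivalent to the law of $(\zeta,\zeta_0)$. By Lemma 9 and independence, for a.e. $(x,y,y',t)$,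
$$F\big(((M\xi_i)(x)+z_i)_i,\;y',\;t+f_\infty(x)+z_0\big)=F(x,y,t)$$
for a.e. value $(z,z_0)$ of the noise. By equivalence the same holds with $(z,z_0)$ replaced by $(z+k,z_0+s)$. Hence, with $t'=t+S_\infty$,
$$F(x'+k,y',t'+s)=F(x,y,t)=F(x',y',t')\quad\text{a.s.}$$
As the law of $(x',y',t')$ is equivalent to $m$, $(k,s)\in\mathcal N$. $\square$

**Step 9.3: collecting all translations.** Let $\mathcal V\subset H\times\mathbb R$ be the closed linear span of all $(k,s)$ arising from (11), over all bounded sequences, all their convergent subsequences and all $(h_0,a_0)$. The set of these $(k,s)$ is closed under real multiples (scale $(h_0,a_0)$), so its linear span consists of finite sums of its elements. Since $\mathcal N$ is a closed subgroup, $\mathcal V\subset\mathcal N$.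

## 10. The height shift $(0,1)$, or a transfer function

**Lemma 11.** In Case B, if $f$ is not a Gaussian coboundary, then $(0,1)\in\mathcal V$.

*Proof.* Suppose $(0,1)\notin\mathcal V$. We shall show that $f$ is a Gaussian coboundary.

**Step 10.1: a correction of $f$ with compact orbit pieces.** Some element of $\mathcal V^\perp$ has nonzero second coordinate, since otherwise $(0,1)\in\mathcal V^{\perp\perp}=\mathcal V$. Normalize it to $(h_0,1)\in\mathcal V^\perp$. For every bounded sequence and every convergent subsequence of it, the vector $(k,s)$ associated by (11) with $(h_0,1)$ lies in $\mathcal V$, so $q(h_0,1)=\langle h_0,k\rangle+s=0$. By (10), $U^{n_k}h_0+f_{n_k}$, which converges weakly to $Mh_0+f_\infty$, has norms converging to the norm of its limit. So it converges in norm.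

Put $f'=f+Uh_0-h_0$. Then $f'_n=f_n+U^nh_0-h_0$ and $\|f'_n-f_n\|\le2\|h_0\|$. If $n_k\uparrow\infty$ and $(f'_{n_k})$ is bounded, then $(n_k)$ is a bounded sequence, and we have shown that $f'_{n_k}$ converges in norm along a subsequence. A sequence in $\{f'_n\}$ either takes one index infinitely often or has a subsequence with increasing indices. Hence
$$\text{bounded subsets of }\{f'_n:n\ge0\}\text{ are relatively compact in }H. \tag{12}$$

Let $\beta p=Up+f'$ for $p\in H$. This is an affine isometry, $\beta^n0=f'_n$, and $\beta^nf'_l=f'_{n+l}$.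

**Step 10.2: small values recur.** In Case B there is $n_k\uparrow\infty$ with $(f'_{n_k})$ bounded, hence by (12), after passing to a subsequence, norm-Cauchy. For $l>k$, by (1) for $f'$,
$$\|f'_{n_l}-f'_{n_k}\|=\|U^{n_k}f'_{n_l-n_k}\|=\|f'_{n_l-n_k}\|.$$
Fixing $k$ large and letting $l\to\infty$: for every $\epsilon>0$ there are arbitrarily large $d$ with $\|f'_d\|<\epsilon$.

**Step 10.3: the orbit is bounded.** Recurrence to a compact set with bounded gaps will give this. Let $\mathcal O$ be the closure of $\{f'_n:n\ge0\}$; then $\beta\mathcal O\subset\mathcal O$. Let $B=\{p\in\mathcal O:\|p\|\le1\}$. It is closed and contained in the closure of $\{f'_n:\|f'_n\|\le2\}$, so by (12) it is compact. Let $p\in B$. Pick $l$ with $\|p-f'_l\|<\frac13$ and then, by Step 10.2, $d>l$ with $\|f'_d\|<\frac13$. With $n=d-l\ge1$ we have $\beta^nf'_l=f'_d$, so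
$$\|\beta^np\|\le\|\beta^np-\beta^nf'_l\|+\|f'_d\|=\|p-f'_l\|+\|f'_d\|<1 .$$
For fixed $n$ the condition $\|\beta^np\|<1$ is open in $p$. By compactness there is $N$ such that each $p\in B$ has some $1\le n\le N$ with $\|\beta^np\|<1$, and then $\beta^np\in B$. Starting from $0\in B$ we get times $0=d_0<d_1<\cdots$ with gaps at most $N$ and $\|f'_{d_i}\|\le1$. Each $n\ge0$ is $d_i+j$ with $0\le j<N$, and $f'_n=f'_j+U^jf'_{d_i}$. Hence $\sup_n\|f'_n\|\le1+\max_{j<N}\|f'_j\|<\infty$.

**Step 10.4: the transfer function.** By Lemma 2 there is $g\in H$ with $f'=g-Ug$. Hence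
$$f=f'+h_0-Uh_0=(g+h_0)-(g+h_0)\circ T$$
is a Gaussian coboundary, a contradiction. $\square$

**Proof of Theorem 1.** In Case A, Proposition 7 shows that $F(x,y,\cdot)$ is constant for a.e. $(x,y)$. In Case B, Lemma 11 and the linearity of $\mathcal V$ give $(0,s)\in\mathcal V\subset\mathcal N$ for all $s\in\mathbb R$: for every $s$, $F(x,y,t+s)=F(x,y,t)$ for a.e. $(x,y,t)$. By Fubini, for a.e. $(x,y)$ there is $t$ with $F(x,y,t+s)=F(x,y,t)$ for a.e. $s$, so $F(x,y,\cdot)$, being continuous, is constant. The two cases are exhaustive. By the reduction in Section 5 every bounded $S$-invariant function is a.e. constant, so $T_f\times R$ is ergodic. $\blacksquare$
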